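# Centers of symmetry in colorings of the free group

## 1. The values of $c_k(F_2)$

**Theorem 1.** Let $F_2$ be the free group on two generators $a,b$, with the discrete topology. Then $c_2(F_2)=4$, and $c_3(F_2)$ is not finite. More precisely,
$$c_1(F_2)=1,\qquad c_2(F_2)=4,\qquad c_3(F_2)=\omega,\qquad c_k(F_2)=\infty\ \text{ for all } k\ge 4 ,$$
where the value $4$ is attained by the set $\{1,a,b,ab\}$ and the value $\omega$ by the set $F_2$ itself. The same values hold for every free group $F_n$, $2\le n\le\omega$.

Now let us say what these symbols mean. Throughout, a natural number $k$ is identified with $\{0,1,\dots,k-1\}$.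

**Definition 1.** A $k$-coloring of a group $G$ is any function $\chi:G\to k$.

**Definition 2.** A subset $S\subset G$ is symmetric with respect to a point $c\in G$ if $Sc^{-1}=cS^{-1}$; equivalently, multiplying by $c$ on the right, $S=cS^{-1}c$.

Put $s_c(x)=cx^{-1}c$. Since $s_c(s_c(x))=c\,(cx^{-1}c)^{-1}c=x$, the map $s_c$ is an involution of the set $G$, and $S$ is symmetric with respect to $c$ if and only if $s_c(S)=S$. In the additive group $\mathbb Z$ this is $s_c(n)=2c-n$, the usual reflection. In $F_2$ we have $s_{a^i}(a^n)=a^{2i-n}$, so the infinite set $\{a^n:n\in\mathbb Z\}$ is symmetric with respect to every $a^i$. The two-element set $\{b,\,ab^{-1}a\}$ is symmetric with respect to $a$. A set is symmetric with respect to $1$ exactly when it is closed under inversion.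

**Definition 3.** Let $G$ carry the discrete topology, so that a subset is unbounded exactly when it is infinite. A set $C\subset G$ is $k$-centerpole if for every $k$-coloring $\chi:G\to k$ there is an infinite monochromatic set $S\subset G$ which is symmetric with respect to some $c\in C$. The cardinal $c_k(G)$ is the smallest cardinality of a $k$-centerpole set; if there is none, $c_k(G)=\infty$, which is regarded as larger than every cardinal.

So we write down a list $C$ of points, and then an opponent colors the group, trying to prevent every infinite one-colored set that is symmetric about a point of our list. Theorem 1 says: against two colors, four well-chosen points always win and three never do. Against three colors no finite list wins, but the list of all points does. Against four colors the opponent always wins.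

The problem of finding $c_2(F_2)$ and of deciding whether $c_3(F_2)$ is finite comes from Taras Banakh and Ostap Chervak, "Centerpole sets for colorings of Abelian groups", arXiv:1003.2588 (2010); the problem states that $c_2(F_2)\le 13$ is known.

From now on $F=F_2=\langle a,b\rangle$, $|x|$ is the length of the reduced word of $x$, a *letter* is one of $a^{\pm1},b^{\pm1}$, and "almost all" means "all but finitely many". We use these textbook facts about free groups.

1. They are torsion-free; commuting elements lie in a common cyclic subgroup; $u^2=v^2$ implies $u=v$.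
2. Subgroups are free. A subgroup of index $j$ in a free group of rank $n$ has rank $1+j(n-1)$.
3. Finitely generated free groups are Hopfian, so $n$ generators of a free group of rank $n$ form a basis. Two non-commuting elements are a basis of the subgroup they generate.
4. For $2\le n\le\omega$, each of $F_2$ and $F_n$ embeds in the other.

By torsion-freeness, $s_c(x)=x\iff (cx^{-1})^2=1\iff x=c$: each $s_c$ has exactly one fixed point.

## 2. The sets $B_c$, and what happens inside a cyclic subgroup

For $\chi:G\to k$ and $c\in G$ put
$$B_c=B_c(\chi)=\{x:\chi(x)=\chi(s_c(x))\}.$$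

**Lemma 2.1.** A set $C$ is not $k$-centerpole if and only if there is a coloring $\chi:G\to k$ with $B_c(\chi)$ finite for every $c\in C$.

*Proof.* If $S=s_c(S)$ is monochromatic, then $S\subset B_c$. So if all $B_c$, $c\in C$, are finite, no infinite such $S$ exists. Conversely, suppose $C$ is not $k$-centerpole and let $\chi$ witness this. If some $B_c$ with $c\in C$ were infinite, one of the $k$ sets $B_c\cap\chi^{-1}(i)$ would be infinite. It is monochromatic, and it is $s_c$-invariant: if $x\in B_c$ has color $i$, so has $s_c(x)$, and $s_c(s_c(x))=x$ shows $s_c(x)\in B_c$. This contradicts the choice of $\chi$. $\square$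

So the opponent looks for a coloring in which, far out, *every* reflection $s_c$, $c\in C$, changes the color.

**Lemma 2.2.** (a) Supersets of $k$-centerpole sets are $k$-centerpole. (b) Left translates of $k$-centerpole sets are $k$-centerpole. (c) A $k$-centerpole set is $k'$-centerpole for $k'\le k$. (d) If $H\le G$, then $c_k(G)\le c_k(H)$. (e) $c_k(F_n)=c_k(F_2)$ for $2\le n\le\omega$. (f) $c_1(F)=1$.

*Proof.* (a) is clear. (b) follows from $s_{gc}(gx)=gcx^{-1}g^{-1}gc=g\,s_c(x)$: pull a coloring back along $x\mapsto gx$. (c) A $k'$-coloring is a $k$-coloring. (d) If $C\subset H$ is $k$-centerpole in $H$ and $\chi$ colors $G$, apply the property of $C$ to $\chi|_H$. (e) Use (d) twice with Fact 4. (f) For one color, $S=F$ is symmetric about $1$, and the empty set is never centerpole. $\square$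

**Smallest cases by hand.** In $\mathbb Z$, color $n$ by whether $n>0$. Then $n$ and $2c-n$ have equal colors only for $n$ between $0$ and $2c$, so every $B_c$ is finite: $c_2(\mathbb Z)=\infty$. In $F$ with the single center $1$, choose one element from each pair $\{x,x^{-1}\}$, $x\ne1$, and give the chosen elements color $1$, all others color $0$; then $B_1=\{1\}$. One center is therefore not enough for two colors. For several centers we need to know when walks close up.

Let $x_i=s_{c_i}(x_{i-1})$ for $1\le i\le m$, with $m$ odd. Multiplying out, $x_1=c_1x_0^{-1}c_1$, $x_2=c_2c_1^{-1}x_0c_1^{-1}c_2$, $x_3=c_3c_2^{-1}c_1x_0^{-1}c_1c_2^{-1}c_3$, and so on. Hence, if $x_m=x_0=x$,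
$$x=w\,x^{-1}w',\qquad w=c_mc_{m-1}^{-1}\cdots c_2^{-1}c_1,\qquad w'=c_1c_2^{-1}\cdots c_{m-1}^{-1}c_m. \tag{2.1}$$

**Lemma 2.3.** If $C\subset\langle z\rangle$ for some $z\in F$, $z\ne1$, then $C$ is not 2-centerpole. In particular no set $\{1,c\}$ is 2-centerpole.

*Proof.* Let $\Gamma$ be the graph on $F$ with edges $x - s_c(x)$, $c\in C$. The set $\langle z\rangle$ and its complement are invariant under all $s_c$, $c\in C$. If there is an odd closed walk at $x$, then in (2.1) $w=w'\in\langle z\rangle$, so $xw^{-1}=wx^{-1}=(xw^{-1})^{-1}$, hence $(xw^{-1})^2=1$ and $x=w\in\langle z\rangle$. So $\Gamma$ has no odd closed walk (in particular no loop) in $F\setminus\langle z\rangle$, and we can color that set properly with two colors. On $\langle z\rangle$ put $\chi(z^n)=1$ iff $n>0$; as $s_{z^i}(z^n)=z^{2i-n}$, equal colors occur for finitely many $n$ only. All $B_c$, $c\in C$, are finite. For $\{1,c\}$ with $c\ne1$ take $z=c$. $\square$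

## 3. Four centers: an odd closed walk far from the origin

**Proposition 3.1.** The set $\{1,a,b,ab\}$ is 2-centerpole. Hence $c_2(F)\le4$.

If two colors are available and every reflection changes the color far out, then colors alternate along a walk. So an *odd closed walk that stays far out* is a contradiction. The reflection $s_1$ goes from $x$ to $x^{-1}$ in one step; we need an even walk from $x^{-1}$ back to $x$ that stays far out.

**Words and walks.** A *word* is a sequence of symbols $\sigma_{c_n}\cdots\sigma_{c_1}$; it acts by $s_{c_n}\circ\dots\circ s_{c_1}$. Its *walk* at $x$ visits $x_0=x$, $x_i=s_{c_i}(x_{i-1})$. The reversed word acts as the inverse map and walks back. Put $t_c=\sigma_c\sigma_1$; it acts by $x\mapsto x^{-1}\mapsto cxc$.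

Even words thus multiply on both sides at once, and this is what we must undo. With only the centers $1,c,d$, where $c,d$ is a basis of a free group, an even word is a product of $t_c^{\pm1},t_d^{\pm1}$. It acts by $x\mapsto ux\tilde u$, where $u$ is a word in $c,d$ and $\tilde u$ is $u$ read backwards; and $\tilde u=1$ only if $u=1$. So three such centers never give a pure left multiplication. The fourth center $ab$ breaks this, because $t_{ab}$ puts $ab$, not $ba$, on the right.

**Step 1. Pure left and right multiplications.** *We build even words in $\sigma_1,\sigma_a,\sigma_b,\sigma_{ab}$ that multiply on one side only.* Put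
$$p=bab^{-1}a^{-1},\quad q=apa^{-1},\quad \lambda_p=t_bt_at_{ab}^{-1},\quad \lambda_q=t_a\lambda_pt_a^{-1}. \tag{3.1}$$
Here $t_c^{-1}=\sigma_1\sigma_c$ is the reversed word. Then $\lambda_p$ acts as
$$x\mapsto b^{-1}a^{-1}xb^{-1}a^{-1}\mapsto ab^{-1}a^{-1}xb^{-1}\mapsto bab^{-1}a^{-1}x=px,$$
and $\lambda_q$ acts as $x\mapsto a^{-1}xa^{-1}\mapsto pa^{-1}xa^{-1}\mapsto apa^{-1}x=qx$. Let $\lambda_{d^{-1}}$ be the reversed word of $\lambda_d$ ($d=p,q$). For $d\in\{p^{\pm1},q^{\pm1}\}$ let
$$\rho_d=\sigma_1\lambda_{d^{-1}}\sigma_1,\qquad\text{acting as } x\mapsto x^{-1}\mapsto d^{-1}x^{-1}\mapsto xd. \tag{3.2}$$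
All these words have even length, and $\rho_{d^{-1}}=\sigma_1\lambda_d\sigma_1$ is the reversal of $\rho_d$.

**Step 2. The group $D=\langle p,q\rangle$ is free on $p,q$.** *This gives room to move.* We have $q=abab^{-1}a^{-2}$, so
$$pq=ba^2b^{-1}a^{-2},\qquad qp=abab^{-1}a^{-2}bab^{-1}a^{-1}.$$
Both are reduced and begin with different letters, so $pq\ne qp$, and Fact 3 applies. Let $|x|_D$ denote length in the basis $p,q$ of $D$. Only finitely many $x\in D$ have $|x|_D<N$, for each $N$.

**Step 3. Far out, every step changes the color.** *Suppose, for contradiction, that $\chi:F\to2$ has $B_c$ finite for $c\in\{1,a,b,ab\}$; we fix a safe distance.* For a fixed word, step $i$ of the walk at $x$ fails to change the color iff $x_{i-1}\in B_{c_i}$. As $x\mapsto x_{i-1}$ is a bijection of $F$, this happens for finitely many $x$. So for almost all $x$ all steps change the color. Hence there is $N$ such that for all $x\in D$ with $|x|_D\ge N$, all steps of the walks of $\sigma_1,\lambda_d,\rho_d$ ($d\in\{p^{\pm1},q^{\pm1}\}$) at $x$ change the color.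

**Step 4. The walk.** *We go from $p^M$ to $p^{-M}$ without coming near $1$.* Take $M\ge N$, $M\ge 1$, and move by right multiplications and then by left multiplications:
$$p^M\to p^Mq\to p^Mqp^{-1}\to\dots\to p^Mqp^{-M}\to p^{M-1}qp^{-M}\to\dots\to qp^{-M}\to p^{-M}.$$
The $D$-lengths are $M$, then $M+1,\dots,2M+1$, then down to $M+1$, then $M$; all are at least $M\ge N$. Each move is the walk of some $\rho_d$ or $\lambda_d$: even length, every step changing the color. One more step $\sigma_1$ leads from $p^{-M}$ to $p^M$. We have a closed walk of odd length along which two colors alternate, which is impossible. By Lemma 2.1 the set is 2-centerpole. $\square$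

## 4. Three centers: square roots in free groups

**Proposition 4.1.** No set of at most three elements is 2-centerpole in $F$. Hence $c_2(F)\ge4$, and so $c_2(F_2)=4$.

By Lemma 2.2(a) we may take exactly three elements, and by (b) we may take $C=\{1,c,d\}$. If $c,d$ commute, they lie in a common cyclic subgroup $\langle z\rangle$, $z\ne1$, and Lemma 2.3 finishes. *From now on $c,d$ do not commute,* so $K=\langle c,d\rangle$ is free on $c,d$. Let $\Gamma$ be the graph on $F$ with edges $x - s_{c'}(x)$, $c'\in C$. We claim that $\Gamma$ without its loops is bipartite. Then a proper 2-coloring has $B_{c'}=\{c'\}$ for each $c'\in C$, and we are done.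

Suppose not. Then there is an odd cycle with distinct vertices $x_0,\dots,x_{m-1}$, $m\ge3$ odd, $x_i=s_{c_i}(x_{i-1})$, $x_m=x_0=x$, $c_i\in C$. If $c_i=c_{i+1}$ then $x_{i+1}=x_{i-1}$, and if $c_m=c_1$ then $x_{m-1}=x_1$; both are excluded because $m\ge3$. So cyclically consecutive $c_i$ are different.

**Step 1. The cycle produces a square.** *We turn the cycle into an equation in $F$.* With $w,w'$ as in (2.1), put $v=xw'^{-1}\in F$ and $h=ww'^{-1}\in K$. From $x=wx^{-1}w'$ we get $xw'^{-1}x=w$, so
$$v^2=xw'^{-1}xw'^{-1}=ww'^{-1}=h. \tag{4.1}$$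

**Step 2. $h$ is not $1$ and is not a square in $K$.** *Here odd length is used.* Let $W=\langle\sigma_1\rangle*\langle\sigma_c\rangle*\langle\sigma_d\rangle\cong\mathbb Z_2*\mathbb Z_2*\mathbb Z_2$ and let $W_0$ be its subgroup of elements of even length. Let $t$ be the involution of $K$ inverting $c$ and $d$, and form $K\rtimes\langle t\rangle$. The map $\sigma_1\mapsto t$, $\sigma_c\mapsto ct$, $\sigma_d\mapsto dt$ respects the relations, since $(ct)^2=c\cdot tct=cc^{-1}=1$, and likewise for $d$. The map $c\mapsto\sigma_c\sigma_1$, $d\mapsto\sigma_d\sigma_1$, $t\mapsto\sigma_1$ also respects the relations, since $\sigma_1(\sigma_c\sigma_1)\sigma_1=\sigma_1\sigma_c=(\sigma_c\sigma_1)^{-1}$, and it is the inverse. So $W\cong K\rtimes\langle t\rangle$; counting $t$'s modulo 2, this restricts to an isomorphism $\iota:W_0\to K$.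

Put $g=\sigma_{c_m}\cdots\sigma_{c_1}$. It maps to $(c_mt)(c_{m-1}t)\cdots(c_1t)=c_mc_{m-1}^{-1}\cdots c_2^{-1}c_1t=wt$. So $g^2$ maps to $w\cdot twt$, and $twt=c_m^{-1}c_{m-1}\cdots c_2c_1^{-1}=w'^{-1}$. Thus $\iota(g^2)=ww'^{-1}=h$. As cyclically consecutive $c_i$ differ, $g^2$ is a reduced word of length $2m$; so $h\ne1$.

Suppose $h$ is a square in $K$. Then $g^2=\kappa^2$ with $\kappa\in W_0$. Strip equal first and last letters: $\kappa=\pi\kappa_0\pi^{-1}$, reduced as written, with $\kappa_0$ empty, a single letter, or with distinct first and last letters. In the first two cases $\kappa^2=1$, impossible. In the third case $\kappa^2=\pi\kappa_0\kappa_0\pi^{-1}$ is reduced. If $\pi$ is not empty, the first and last letters of $\kappa^2$ are equal; but those of $g^2$ are $\sigma_{c_m}\ne\sigma_{c_1}$. So $\pi=1$ and $2|\kappa|=2m$. Then $|\kappa|=m$ is odd, contradicting $\kappa\in W_0$.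

**Where this stops.** If $v$ were in $K$ we would have a contradiction now. But $x$, and with it $v$, is only in $F$. An element of $K$ can be a square in $F$ without being one in $K$: in $K=\langle a^2,b\rangle$ the basis element $a^2$ is not a square, but it is one in $F$. We need a further property of $h$. It is this:
$$h\in[K,K], \tag{4.2}$$
since $w$ and $w'$ are products of the same factors in opposite order and so have equal images in $K^{ab}$. We shall see that this makes $K$ large inside $\langle K,v\rangle$ in the following sense.

**Definition 4.** For groups $K\le M$, call $K$ *2-dense* in $M$ if $f(K)=f(M)$ for every homomorphism $f$ from $M$ to a finite 2-group.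

For example, $\langle a,b^3\rangle$ is 2-dense in $\langle a,b\rangle$: in a finite 2-group the cube of an element generates the same cyclic subgroup as the element. The subgroup $\langle a^2,b\rangle$ is not 2-dense, as $a\mapsto1,\ b\mapsto0$ in $\mathbb Z/2$ shows.

**Lemma 4.2.** Let $K\le M$ be free groups of the same finite rank, with $K$ 2-dense in $M$. If $v\in M$ and $v^2\in K$, then $v\in K$.

*Proof.* If $v=1$ there is nothing to prove. Let $v\ne1$, so $h:=v^2\ne1$.

**Step 1. Homology modulo 2.** *We show that $K$ and $M$ have the same homology mod 2, and that $[h]=0$ in it.* The restriction $\mathrm{Hom}(M,\mathbb F_2)\to\mathrm{Hom}(K,\mathbb F_2)$ is injective: if $\varepsilon$ vanishes on $K$, then $\varepsilon(M)=\varepsilon(K)=0$ by 2-density. Both sides have $2^{\text{rank}}$ elements, so it is bijective; dually, $H_1(K;\mathbb F_2)\to H_1(M;\mathbb F_2)$ is an isomorphism. So $[v]$ may be regarded as a class in $H_1(K;\mathbb F_2)$. Every $\varepsilon:K\to\mathbb F_2$ extends to $M$, so $\varepsilon(h)=2\varepsilon(v)=0$. Hence $[h]=0$ in $H_1(K;\mathbb F_2)$.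

**Step 2. A path in a graph.** *We make $h$ visible as a closed path.* Identify $K$ with $\pi_1(X,*)$ for a finite connected graph $X$. The reduced closed path for $h$ has the form $\eta\gamma\eta^{-1}$ with $\gamma$ cyclically reduced. Changing the base point along $\eta$, we identify $K=\pi_1(X,\nu_0)$ so that $h$ is represented by the cyclically reduced closed path $\gamma=e_0e_1\cdots e_{\ell-1}$ at $\nu_0$, where $\ell\ge1$ and $e_i$ goes from $\nu_i$ to $\nu_{i+1}$, indices modulo $\ell$. We use induction on the number of pairs $0\le i<j<\ell$ with $\nu_i=\nu_j$, over all data $(K,M,v,X,\gamma)$ of this kind.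

**Step 3. Simple subloops.** *These are the pieces on which we decide.* A simple subloop is $e_i\cdots e_{j-1}$ with $i<j\le i+\ell$, $\nu_j=\nu_i$ and $\nu_i,\dots,\nu_{j-1}$ distinct. Its geometric edges are distinct and form an embedded circle. For $j-i=1$ it is one loop edge. For $j-i\ge3$ the edges have different pairs of ends. For $j-i=2$ the two edges could agree only if $e_{i+1}=e_i^{-1}$, which is excluded because $\gamma$ is cyclically reduced. As $X$ is a graph, $H_1(X;\mathbb F_2)=Z_1(X;\mathbb F_2)$, the cycles themselves. So the class of a simple subloop is the sum of its edges: it is nonzero and determines the edge set.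

Starting at any position $i$, let $j>i$ be minimal with $\nu_j\in\{\nu_i,\dots,\nu_{j-1}\}$, say $\nu_j=\nu_{i'}$ with $i\le i'<j$. Then $e_{i'}\cdots e_{j-1}$ is a simple subloop ($j\le i+\ell\le i'+\ell$ because $\nu_{i+\ell}=\nu_i$). So simple subloops exist. None has $j=i+\ell$: its class would be $[\gamma]=[h]=0$.

**Step 4. Case A: some simple subloop $\alpha=e_i\cdots e_{j-1}$ has class $\ne[v]$.** *We pass to a double cover in which one coincidence disappears.* In $H_1(K;\mathbb F_2)$ we have $[\alpha]\ne0$ and $[\alpha]\ne[v]$. If $[v]\ne0$, then $[\alpha],[v]$ are linearly independent over $\mathbb F_2$. In every case there is $\varepsilon:M\to\mathbb F_2$ with $\varepsilon(\alpha)=1$, $\varepsilon(v)=0$. Put $M_1=\ker\varepsilon$, $K_1=K\cap M_1$. Both have index 2, in $M$ and in $K$; by Fact 2 they have equal ranks.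

$K_1$ is 2-dense in $M_1$. Let $f:M_1\to Q$ be a homomorphism to a finite 2-group, with kernel $N$, and let $g\in M\setminus M_1$. Put $N'=N\cap gNg^{-1}$. Conjugation by elements of $M_1$ preserves $N$ and, $M_1$ being normal, also $gNg^{-1}$; conjugation by $g$ exchanges them, since $g^2\in M_1$. So $N'$ is normal in $M$. The group $M_1/N'$ embeds in $M_1/N\times M_1/gNg^{-1}$, so it is a finite 2-group, and so is $M/N'$. By 2-density $KN'=M$. If $m\in M_1$, write $m=kn'$ with $k\in K$ and $n'\in N'\le M_1$; then $k\in K\cap M_1=K_1$. So $K_1N'=M_1$, and since $N'\le N$, $f(K_1)=f(M_1)$.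

Also $v\in M_1$ and $h=v^2\in K\cap M_1=K_1$. Let $X_1\to X$ be the connected double cover with a base point over $\nu_0$ and $\pi_1(X_1)=K_1$. As $h\in K_1$, the lift $\gamma_1$ of $\gamma$ at the base point is closed; it represents $h$ and is cyclically reduced, because a backtrack in $\gamma_1$ would project to one in $\gamma$. A coincidence of vertices of $\gamma_1$ is one of $\gamma$. The coincidence $\nu_i=\nu_j$ (where $i\not\equiv j$ mod $\ell$ by Step 3) is lost: the lift of $\alpha$ is not closed since $\varepsilon(\alpha)=1$. By induction, applied to $(K_1,M_1,v,X_1,\gamma_1)$, $v\in K_1\subset K$.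

**Step 5. Case B: all simple subloops have the class $[v]$.** *We show that $\gamma$ runs around one circle.* All simple subloops have the same edge set $Z$, a circle. Suppose $\gamma$ has an edge outside $Z$. As $\gamma$ also has edges in $Z$, for some $i$ (cyclically) $e_{i-1}\in Z$ and $e_i\notin Z$; so $\nu_i\in Z$. Take $j>i$ minimal with $\nu_j\in\{\nu_i,\dots,\nu_{j-1}\}$, $\nu_j=\nu_{i'}$. The simple subloop $e_{i'}\cdots e_{j-1}$ has the vertex set of $Z$, so $\nu_i\in\{\nu_{i'},\dots,\nu_{j-1}\}$. As $\nu_i,\dots,\nu_{j-1}$ are distinct, $i'=i$, so $e_i\in Z$, a contradiction.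

Hence $\gamma$ is a cyclically reduced closed path in the circle $Z$: $\gamma=\zeta^m$ with $\zeta$ going once around from $\nu_0$, $m\ge1$. From $0=[\gamma]=m[\zeta]$ and $[\zeta]\ne0$, $m$ is even. So $h=k^2$ with $k=[\zeta^{m/2}]\in\pi_1(X,\nu_0)=K$. As $k^2=v^2$ in the free group $M$, $v=k\in K$.

One of the two cases always applies, and Case A lowers the number of coincidences, so the induction is complete. $\square$

**Step 3. End of the proof of Proposition 4.1.** *We check the hypotheses of Lemma 4.2 for $M=\langle c,d,v\rangle$.* $M$ is free of rank at most 3. If the rank were 3, then $c,d,v$ would be a basis, contradicting $v^2=h\in\langle c,d\rangle$ (kill $c$ and $d$). $M$ is nonabelian, so its rank is 2, the rank of $K$. In $M^{ab}\cong\mathbb Z^2$ we have $2[v]=[h]=0$ by (4.2), so $[v]=0$ and $c,d$ generate $M^{ab}$. Let $f$ be a homomorphism from $M$ to a finite 2-group. Then $f(c),f(d)$ generate $f(M)$ modulo its commutator subgroup. A finite 2-group is nilpotent, and elements that generate a nilpotent group modulo its commutator subgroup generate it. So $f(K)=f(M)$,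 and $K$ is 2-dense in $M$. By Lemma 4.2, $v\in K$. Then $h=v^2$ is a square in $K$, contradicting Step 2 before Lemma 4.2. $\square$

## 5. From locally constant signs to colorings

Now we become the opponent. For three colors and a finite set $C$ of centers we want a coloring in which $x$ and $s_c(x)$ differ for almost all $x$. As $s_c(x)=cx^{-1}c$ is a small modification of $x^{-1}$ on both sides, it is natural to look for a sign $o(x)\in\{\pm1\}$ with $o(x^{-1})=-o(x)$ that does not change under small modifications; then $o(s_c(x))=o(x^{-1})=-o(x)$.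

Such a sign cannot exist on all long words when modifications of total length up to $4$ are allowed: used as a 2-coloring (extended arbitrarily to the short words) it would make $B_c$ finite for $c\in\{1,a,b,ab\}$, against Proposition 3.1. So we cover the long words by several sets, each with a sign of its own. The next lemma says that $n$ signs cost $n+1$ colors.

**Lemma 5.1.** Let $Y\subset F$, $Y^{-1}=Y$, and let $\approx$ be a reflexive symmetric relation on $Y$ with $x\approx y\Rightarrow x^{-1}\approx y^{-1}$. Let $n\ge1$, $Y=V_0\cup\dots\cup V_{n-1}$, $V_i^{-1}=V_i$, and $o_i:V_i\to\{\pm1\}$ with $o_i(x^{-1})=-o_i(x)$. Suppose $o_i(u)=o_i(u')$ whenever $u,u'\in V_i$ are joined by a chain of at most $2n-1$ $\approx$-steps in $Y$. Then there is $\chi:Y\to\{0,\dots,n\}$ with $\chi(x)\ne\chi(y)$ whenever $y\approx x^{-1}$.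

*Proof.* Induction on $n$. For $n=1$ color by $o_0$: if $y\approx x^{-1}$, then $o_0(y)=o_0(x^{-1})=-o_0(x)$.

Let $n\ge2$.

**Step 1. Thicken the first $n-1$ sets.** *So that induction also colors their neighbors.* For $i\le n-2$ let $V_i^+=\{x\in Y:x\approx v\text{ for some }v\in V_i\}$ and extend $o_i$ to $V_i^+$ by $o_i(x):=o_i(v)$. Two choices $v,v'$ are joined by the two steps $v\approx x\approx v'$, and $2\le 2n-1$, so this is well defined. It extends $o_i$ by reflexivity. If $x\approx v$ then $x^{-1}\approx v^{-1}\in V_i$, so $V_i^+$ is closed under inversion and $o_i(x^{-1})=o_i(v^{-1})=-o_i(x)$. If $x,x'\in V_i^+$ are joined by at most $2n-3$ steps, then suitable $v,v'\in V_i$ are joined by at most $2n-1$, so $o_i(x)=o_i(x')$. As $2n-3=2(n-1)-1$, induction gives a coloring $\chi':Y'\to\{0,\dots,n-1\}$ of $Y'=\bigcup_{i\le n-2}V_i^+$ as required.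

**Step 2. Color the rest.** *The last sign decides where the new color $n$ is used.* Let $U=\bigcup_{i\le n-2}V_i\subset Y'$ and put $\chi=\chi'$ on $U$. An $x\notin U$ lies in $V_{n-1}$. Put $\chi(x)=n$ if $o_{n-1}(x)=1$. If $o_{n-1}(x)=-1$, put $\chi(x)=\chi'(x)$ when $x\in Y'$ and $\chi(x)=0$ otherwise.

**Step 3. Check.** *Let $y\approx x^{-1}$; equivalently $x\approx y^{-1}$.* If $x,y\in U$, use $\chi'$. If $x\in U$ and $y\notin U$, then $x^{-1}\in U$, so $y\in Y'$, and $\chi(y)$ is $n$ or $\chi'(y)$; both differ from $\chi'(x)=\chi(x)$. The case $x\notin U$, $y\in U$ is symmetric. If $x,y\notin U$, then $y$ and $x^{-1}$ are in $V_{n-1}$ and one step apart, so $o_{n-1}(y)=o_{n-1}(x^{-1})=-o_{n-1}(x)$, and exactly one of $x,y$ has color $n$. $\square$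

## 6. Signed markers on a reduced word

Where can an antisymmetric sign come from? A subword $w$ of length $2r$ is never equal to $w^{-1}$, so it has a direction. The first attempt is to take the subword around the midpoint of $x$ and to choose one of $w,w^{-1}$ as positive. A small modification of $x$ at its ends moves the midpoint a little, the subword changes to another one, and the two choices of positive word have nothing to do with each other. So we select, by a rule that is local and compatible with inversion, a set of marked places where the signs of close markers agree.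

**Construction.** For a reduced word $x=x_1\cdots x_L$ the *vertices* are $0,\dots,L$, the vertices of the geodesic from $1$ to $x$ in the Cayley tree. Fix $r\ge2$. For $r\le n\le L-r$ let $w_n(x)=x_{n-r+1}\cdots x_{n+r}$. Let $\pi_1,\dots,\pi_m$ enumerate the pairs $\{w,w^{-1}\}$ of reduced words of length $2r$, and choose one positive word in each pair. The *type* of $n$ is the $i$ with $w_n\in\pi_i$; its *sign* is $+$ iff $w_n$ is the positive word.

*If $|n-n'|\le r$ and $n,n'$ have the same type, then they have the same sign.* $\hfill(6.1)$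

Otherwise, with $n\le n'$, $w_{n'}=w_n^{-1}$. Comparing letters, $x_\beta=x_\alpha^{-1}$ whenever $\alpha+\beta=n+n'+1$ and $n'-r+1\le\beta\le n'+r$. If $n+n'$ is odd, take $\alpha=\beta=(n+n'+1)/2$: a letter equals its inverse. If $n+n'$ is even, take $\beta=(n+n')/2$, $\alpha=\beta+1$: $x_\beta=x_{\beta+1}^{-1}$ and $x$ is not reduced. Both are impossible. (In both cases $\beta\ge n'-r+1$ follows from $n'-n\le r\le2r-2$, and $\beta\le n'+r$ is clear.)

Recursively, for $1\le i\le m$, let $P_i$ be the set of all $n\in[ir,L-ir]$ of type $i$ such that no $n'\in P_1\cup\dots\cup P_{i-1}$ has $|n'-n|\le r$. Let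
$$E_r(x)=(P_1\cup\dots\cup P_m)\cap[mr,L-mr],\qquad \Lambda(r)=(m+1)r .$$
The elements of $E_r(x)$, with their signs, are the *markers*.

**Example.** Let $r=2$, so there are $4\cdot27=108$ reduced words of length 4 and $m=54$. For $x=a^L$ all $w_n$ equal $a^4$; there is one type, and $E_2(x)$ consists of all vertices in $[108,L-108]$, all with the same sign. For $x=abab\cdots$ we have $w_n=abab$ for even $n$ and $w_n=baba$ for odd $n$. If the pair of $abab$ comes first, all odd $n$ are excluded by their neighbors, and $E_2(x)$ is the set of even vertices in $[108,L-108]$, again with a constant sign.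

The markers have four properties.

* (E1) For $n\in[mr,L-mr]$, membership in $E_r(x)$ and the sign depend only on the subword $x_{n-mr+1}\cdots x_{n+mr}$. Indeed, by induction on $i$, membership of $n\in[ir,L-ir]$ in $P_i$ depends only on $x_{n-ir+1}\cdots x_{n+ir}$: an $n'$ with $|n'-n|\le r$ lies in $[(i-1)r,L-(i-1)r]$, so it satisfies the range condition for each $P_j$, $j<i$, and its membership in $P_j$ is decided by $x_{n'-jr+1}\cdots x_{n'+jr}$, which is inside the given subword.
* (E2) Under $x\mapsto x^{-1}$, $n\mapsto L-n$, the word $w_n$ becomes $w_n^{-1}$. So types and $E_r$ are preserved, and signs are reversed.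
* (E3) Markers of $x$ at distance $\le r$ have the same type, since otherwise the one of larger type would have been excluded; by (6.1) they have the same sign.
* (E4) Every vertex $n\in[\Lambda(r),L-\Lambda(r)]$ is within $r$ of a marker. If $i$ is its type and $n\in P_i$, then $n$ itself is a marker. Otherwise some $n'\in P_1\cup\dots\cup P_{i-1}$ is within $r$ of $n$, and $n'\in[mr,L-mr]$, so $n'$ is a marker.

The *midpoint* of $x$ is $\mu(x)=|x|/2$; it may be a half-integer. Fix a set $\mathrm{Pos}\subset F\setminus\{1\}$ containing exactly one of $u,u^{-1}$ for each $u\ne1$.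

**Small modifications.** Let $d_2(x,y)$ be the least number of left and right multiplications by letters leading from $x$ to $y$. Inversion is a $d_2$-isometry, $\big||x|-|y|\big|\le d_2(x,y)$, and $d_2(s_c(x),x^{-1})\le2|c|$.

**Lemma 6.1.** Let $d_2(x,y)\le\Delta$ and $|x|\ge4\Delta+4$. Then the words $x$ and $y$ have a common subword, the *common part*, which contains everything in either word except points within $\Delta$ of its ends. Measured on the common part, the midpoints of $x$ and $y$ lie on it and differ by at most $\Delta/2$. For every $r\ge 2$, the sets $E_r(x)$ and $E_r(y)$, with signs, agree at all vertices of the common part at distance $\ge\Lambda(r)$ from its ends, in particular at all vertices at distance $\ge\Lambda(r)+\Delta$ from the ends of $x$.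

*Proof.* Write $y=g^{-1}h$ with $d(1,g)+d(x,h)\le\Delta$, where $d$ is the distance in the Cayley tree: if $y=u_1xu_2$ with $|u_1|+|u_2|\le\Delta$, take $g=u_1^{-1}$, $h=xu_2$. The geodesic $[g,h]$ carries the label $y$. In the tree, $[1,x]\cap[g,x]=[\xi,x]$ with $d(1,\xi),d(g,\xi)\le d(1,g)$, and $[g,x]\cap[g,h]=[g,\xi']$ with $d(\xi',x),d(\xi',h)\le d(x,h)$. Since $d(1,\xi)+d(\xi',x)\le\Delta\le|x|$, we have $d(\xi,x)=|x|-d(1,\xi)\ge d(\xi',x)$, so $\xi$ precedes $\xi'$ on $[g,x]$. Thus $[\xi,\xi']$ lies in both $[1,x]$ and $[g,h]$, with the same orientation. What is missing in $[1,x]$ has lengths $d(1,\xi)$ and $d(\xi',x)$, and in $[g,h]$ lengths $d(g,\xi)$ and $d(\xi',h)$; all are $\le\Delta$.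

Take $\xi$ as origin. The midpoints of $[1,x]$ and $[g,h]$ have coordinates $\frac12\big(d(\xi,\xi')+d(\xi',x)-d(1,\xi)\big)$ and $\frac12\big(d(\xi,\xi')+d(\xi',h)-d(g,\xi)\big)$. They lie on $[\xi,\xi']$ because $d(\xi,\xi')\ge|x|-\Delta\ge3\Delta+4$. They differ by
$$\tfrac12\big|d(g,\xi)-d(1,\xi)+d(\xi',x)-d(\xi',h)\big|\le\tfrac12\big(d(1,g)+d(x,h)\big)\le\Delta/2.$$
A vertex at distance $\ge\Lambda(r)\ge mr$ from the ends of the common part has its subword of radius $mr$ inside the common part, so (E1) gives the statement on markers. $\square$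

From now on positions for $x$ and $y$ are compared on the common part. Vertices correspond to vertices, and points of $\frac12\mathbb Z$ to points of $\frac12\mathbb Z$.

## 7. Three colors defeat every finite set of centers

**Proposition 7.1.** No finite $C\subset F$ is 3-centerpole. So $c_3(F_2)$ is not finite.

*Proof.* Let $C\subset F$ be finite and let $s\ge1$ be an integer with $s\ge2|c|$ for all $c\in C$. Let $r=10s$, $L_0=2\Lambda(r)+20r$, $Y=\{x:|x|\ge L_0\}$, and let $x\approx y$ iff $d_2(x,y)\le s$.

**Step 1. Markers near the midpoint.** *We check that there is room.* For $x\in Y$ every point within $5r$ of $\mu(x)$ is at distance $\ge L_0/2-5r=\Lambda(r)+5r\ge\Lambda(r)+3s$ from the ends of $x$. There are markers on both sides of $\mu(x)$ within $5r$: a vertex $n\in[\mu(x)-r-1,\mu(x)-r]$ has by (E4) a marker within $r$, which lies in $[\mu(x)-2r-1,\mu(x)]$; symmetrically on the other side.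

**Step 2. Two sets, two signs.** *Either a marker is close to the midpoint, and we use its sign, or the midpoint lies well inside a gap, and we use the word in the gap.* Put
$$V_0=\{x\in Y:\mathrm{dist}(\mu(x),E_r(x))\le r/3\},\qquad V_1=Y\setminus V_0 .$$
For $x\in V_0$ let $o_0(x)$ be the sign of any marker within $r/3$ of $\mu(x)$; two such are within $2r/3$ of each other, so by (E3) this is well defined. For $x\in V_1$ let $e<\mu(x)<e'$ be the neighboring markers and put $o_1(x)=+1$ iff the nonempty subword $x_{e+1}\cdots x_{e'}$ is in $\mathrm{Pos}$. Inversion sends midpoint to midpoint, markers to markers with reversed signs by (E2), and the gap word to its inverse. So $V_i^{-1}=V_i$ and $o_i(x^{-1})=-o_i(x)$.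

**Step 3. The signs survive three steps.** *This is the hypothesis of Lemma 5.1 for $n=2$.* Let $u,u'\in V_i$ be joined by at most 3 steps, so $d_2(u,u')\le3s$. Apply Lemma 6.1 with $\Delta=3s$; note $|u|\ge20r\ge12s+4$. The midpoints differ by at most $3s/2$, and $E_r(u),E_r(u')$ agree within $5r$ of $\mu(u)$.

If $i=0$, the markers used by $u$ and $u'$ are both markers of $u$, at distance at most $2r/3+3s/2\le r$. By (E3) they have the same sign.

If $i=1$, no marker lies weakly between the two midpoints: it would be within $3s/2\le r/3$ of $\mu(u)$, against $u\in V_1$. The neighboring markers lie within $2r+1$ of the respective midpoints, hence within $5r$ of $\mu(u)$, where the marker sets agree. So both words use the same gap, with the same subword, and $o_1(u)=o_1(u')$.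

**Step 4. Conclusion.** *We apply Lemma 5.1 and count.* With $n=2$ it gives $\chi:Y\to3$ with $\chi(x)\ne\chi(y)$ whenever $y\approx x^{-1}$. Extend $\chi$ arbitrarily to $F$. Let $c\in C$ and $|x|\ge L_0+s$. Then $x,s_c(x)\in Y$ and $d_2(s_c(x),x^{-1})\le2|c|\le s$, that is, $s_c(x)\approx x^{-1}$. So $\chi(s_c(x))\ne\chi(x)$ and $x\notin B_c$. All $B_c$, $c\in C$, are finite, and Lemma 2.1 applies. $\square$

## 8. Winding numbers: all of $F_2$ against three colors

**Proposition 8.1.** The set $C=F$ is 3-centerpole. With Proposition 7.1, $c_3(F_2)=\omega$.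

Suppose $\chi:F\to\mathbb Z/3$ has $B_c$ finite for *every* $c\in F$. We derive a contradiction; by Lemma 2.1 this proves the proposition.

The first idea is to repeat Section 3. It fails at its last line: with three colors, an odd closed walk whose steps all change the color is no contradiction, since the colors may run through $0,1,2,0$. But a walk in three colors has a winding number. For an odd closed walk it is odd, hence not $0$. So we shall look for an odd closed walk far out whose winding number is $0$ for another reason.

**Step 1. The winding number $\Theta$.** *We define it and find the closed walks for which it is zero for free.* If $\chi(x)\ne\chi(y)$ let $\delta(x,y)\in\{\pm1\}$ with $\delta(x,y)\equiv\chi(y)-\chi(x)\pmod3$; so $\delta(y,x)=-\delta(x,y)$. As in Section 3, for a word $w$ and almost all $x$ all steps of the walk of $w$ at $x$ change the color; then we call $w$ *admissible* at $x$ and let $\Theta(w,x)$ be the sum of $\delta$ over the steps. With $|w|$ the number of symbols,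
$$|\Theta(w,x)|\le|w|,\qquad \Theta(w,x)\equiv|w|\pmod2,\qquad \Theta(w,x)\equiv\chi(wx)-\chi(x)\pmod3 .$$
Hence
$$\text{a closed walk of length 4 with all steps color-changing has }\Theta=0, \tag{8.1}$$
since $\Theta$ is divisible by $6$ and $|\Theta|\le4$. For length 6 this argument breaks down: the colors $0,1,2,0,1,2,0$ give $\Theta=6$.

**Step 2. A group on which $\Theta$ lives.** *We want to compute with words up to relations that do not change $\Theta$.* Let
$$\hat W=\langle\sigma_c\ (c\in F)\mid\sigma_c^2=1,\ \sigma_c\sigma_e\sigma_c=\sigma_{s_c(e)}\ (c,e\in F)\rangle .$$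
Since $s_cs_es_c(x)=ce^{-1}cx^{-1}ce^{-1}c=s_{s_c(e)}(x)$, the group $\hat W$ acts on $F$. Its generators are involutions, so every element is given by a word. If two words represent the same element, they are connected by finitely many moves of two kinds. Inserting or deleting $\sigma_c\sigma_c$ contributes $0$ to $\Theta$. Replacing $\sigma_c\sigma_e\sigma_c$ by $\sigma_{s_c(e)}$, or back, changes nothing by (8.1), because the one walk followed by the reverse of the other is closed of length 4. So the two words have the same action and, for almost all $x$, the same $\Theta(\cdot,x)$. For $w\in\hat W$, $\Theta(w,x)$ is thus defined for almost all $x$, and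
$$\Theta(ww',x)=\Theta(w',x)+\Theta(w,w'x)\quad\text{for almost all }x. \tag{8.2}$$
By induction on the length of $w$, $w\sigma_cw^{-1}=\sigma_{wc}$ in $\hat W$, where $wc$ is the image of $c$ under $w$. So *an element acting trivially on $F$ commutes with all generators: it is central.* Let $\mathcal Z$ be the set of those $z$ that act trivially and have $\Theta(z,x)=0$ for almost all $x$. By (8.2) it is a subgroup, and it is central. Write $\equiv$ for equality modulo $\mathcal Z$. Congruent elements act equally and have equal $\Theta(\cdot,x)$ for almost all $x$.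

**Step 3. Left and right multiplications commute modulo $\mathcal Z$.** *This will fill squares.* We claim:
$$\text{if } l,r\in\hat W\text{ act as a left and as a right multiplication, then }[l,r]=lrl^{-1}r^{-1}\in\mathcal Z. \tag{8.3}$$
The element $z=[l,r]$ acts trivially, so it is central. From $lr=zrl$ we get $l^kr^k=z^{k^2}r^kl^k$, so $l^kr^kl^{-k}r^{-k}=z^{k^2}$. Since $z$ acts trivially, (8.2) gives $\Theta(z^{k^2},x)=k^2\Theta(z,x)$. Hence for each $k$, for almost all $x$,
$$k^2|\Theta(z,x)|=|\Theta(z^{k^2},x)|\le2k(|l|+|r|),$$
where $|l|,|r|$ are the lengths of fixed words. As $z$ acts trivially, $\Theta(z,x)\in3\mathbb Z$. Fix $k$ with $3k^2>2k(|l|+|r|)$: then $\Theta(z,x)=0$ for almost all $x$.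

**Step 4. Lifting $D$ to $\hat W$.** *We use $D=\langle p,q\rangle$ and the words $\lambda_d,\rho_d$ of Section 3.* As $D$ is free on $p,q$, there is a homomorphism $g\mapsto\lambda_g$, $D\to\hat W$, extending $p\mapsto\lambda_p$, $q\mapsto\lambda_q$; on $p^{-1},q^{-1}$ it gives the reversed words, as before. Put $\rho_g=\sigma_1\lambda_g^{-1}\sigma_1$; then $\rho_{gh}=\rho_h\rho_g$. The actions are $\lambda_g:x\mapsto gx$ and $\rho_g:x\mapsto xg$.

**Step 5. The commutator computation.** *Here the length 6 is brought down to 4.* We claim: *if $g,h\in D$ and $\omega=ghg^{-1}h^{-1}\ne1$, then*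
$$\Theta(\lambda_\omega^{-1}\rho_\omega,\ \omega^k)=0\quad\text{for all large }k. \tag{8.4}$$

Let $\tau(u,c)=\sigma_c\sigma_{u^{-1}c}$. It acts as $x\mapsto u^{-1}cx^{-1}u^{-1}c\mapsto ux\,c^{-1}uc$. By $w\sigma_cw^{-1}=\sigma_{wc}$,
$$\lambda_g\tau(u,c)\lambda_g^{-1}=\sigma_{gc}\sigma_{gu^{-1}c}=\tau(gug^{-1},gc),\qquad \rho_g^{-1}\tau(u,c)\rho_g=\sigma_{cg^{-1}}\sigma_{u^{-1}cg^{-1}}=\tau(u,cg^{-1}). \tag{8.5}$$
For $h,c\in D$ we have $\tau(h,c)=\lambda_h\rho_{c^{-1}hc}\,z$ with $z$ acting trivially, hence central.

Apply this with $c=g^{-1}$, where $c^{-1}hc=ghg^{-1}$. The central factor cancels, and by (8.3) $\rho_{ghg^{-1}}$ commutes with $\lambda_g$ modulo $\mathcal Z$: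
$$\lambda_g\tau(h,g^{-1})\lambda_g^{-1}\tau(h,g^{-1})^{-1}=\lambda_g\lambda_h\rho_{ghg^{-1}}\lambda_g^{-1}\rho_{ghg^{-1}}^{-1}\lambda_h^{-1}\equiv\lambda_g\lambda_h\lambda_g^{-1}\lambda_h^{-1}=\lambda_\omega .$$
With (8.5) this reads $\lambda_\omega\equiv\tau(ghg^{-1},1)\,\tau(h,g^{-1})^{-1}$. Next, with $c=1$,
$$\tau(h,1)^{-1}\rho_g^{-1}\tau(h,1)\rho_g=\rho_h^{-1}\lambda_h^{-1}\rho_g^{-1}\lambda_h\rho_h\rho_g\equiv\rho_h^{-1}\rho_g^{-1}\rho_h\rho_g=\rho_\omega,$$
so by (8.5) $\rho_\omega\equiv\tau(h,1)^{-1}\tau(h,g^{-1})$. Also
$$\tau(h,c)^2=(\sigma_c\sigma_{h^{-1}c}\sigma_c)\,\sigma_{h^{-1}c}=\sigma_{hc}\sigma_{h^{-1}c},$$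
because $s_c(h^{-1}c)=cc^{-1}hc=hc$. Using (8.3) once more,
$$\lambda_\omega^{-1}\rho_\omega\equiv\rho_\omega\lambda_\omega^{-1}\equiv\tau(h,1)^{-1}\tau(h,g^{-1})^2\tau(ghg^{-1},1)^{-1}
=\sigma_{h^{-1}}\sigma_1\cdot\sigma_{hg^{-1}}\sigma_{h^{-1}g^{-1}}\cdot\sigma_{gh^{-1}g^{-1}}\sigma_1=:y .$$
This word has length 6. Put $v=\sigma_{h^{-1}}\sigma_1$. Then
$$y':=v^{-1}yv=\sigma_{hg^{-1}}\sigma_{h^{-1}g^{-1}}\sigma_{gh^{-1}g^{-1}}(\sigma_1\sigma_{h^{-1}}\sigma_1)=\sigma_{hg^{-1}}\sigma_{h^{-1}g^{-1}}\sigma_{gh^{-1}g^{-1}}\sigma_h,$$
a word of length 4. The element $y$ acts as $x\mapsto\omega^{-1}x\omega$, so it fixes $\omega^k$, and $y'$ fixes $v^{-1}\omega^k$. As $\omega$ has infinite order, for large $k$ the points $\omega^k$ avoid all finite exceptional sets, and by (8.2)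
$$\Theta(y,\omega^k)=\Theta(v^{-1},\omega^k)+\Theta(y',v^{-1}\omega^k)+\Theta(v,v^{-1}\omega^k)=\Theta(y',v^{-1}\omega^k)=0;$$
the outer terms cancel because $v$ walks back along the walk of $v^{-1}$, and the last equality is (8.1). This proves (8.4).

**Step 6. A function on edges.** *We record $\Theta$ as numbers on the edges of a graph on the far part of $D$, made symmetric under inversion.* For $x\notin B_1$ let $\varepsilon(x)=\delta(x,x^{-1})\in\{\pm1\}$; so $\varepsilon(x^{-1})=-\varepsilon(x)$. Choose $N\ge1$ such that for all $x\in V:=\{x\in D:|x|_D\ge N\}$ and all $d,e\in\{p^{\pm1},q^{\pm1}\}$ the words $\sigma_1,\lambda_d,\rho_d,\rho_e\lambda_d,\lambda_d\rho_e$ are admissible at $x$ and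
$$\Theta(\lambda_d,x)+\Theta(\rho_e,dx)=\Theta(\rho_e,x)+\Theta(\lambda_d,xe). \tag{8.6}$$
The equation holds for almost all $x$, since $\lambda_d\rho_e\equiv\rho_e\lambda_d$ by (8.3).

Consider the graph with vertex set $V$ and labelled edges $x\to dx$ and $x\to xd$, $d\in\{p^{\pm1},q^{\pm1}\}$, both ends in $V$. Put
$$\theta(x\to dx)=\Theta(\lambda_d,x),\qquad\theta(x\to xd)=\Theta(\rho_d,x).$$
Reversing an edge uses the reversed word, so $\theta$ changes sign. All values are *even*, because $\lambda_d,\rho_d$ have even length. As $\rho_{d^{-1}}=\sigma_1\lambda_d\sigma_1$ as words, the walk of $\rho_{d^{-1}}$ at $x^{-1}$ goes to $x$, then along the walk of $\lambda_d$ to $dx$, then to $(dx)^{-1}$. Hence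
$$\theta(x^{-1}\to x^{-1}d^{-1})=-\varepsilon(x)+\theta(x\to dx)+\varepsilon(dx).$$
Put $\bar\theta(x\to y)=\theta(x\to y)+\frac12(\varepsilon(y)-\varepsilon(x))$. It changes sign under reversing edges. With $y=dx$,
$$\bar\theta(x^{-1}\to y^{-1})=-\varepsilon(x)+\theta(x\to y)+\varepsilon(y)+\tfrac12(-\varepsilon(y)+\varepsilon(x))=\bar\theta(x\to y). \tag{8.7}$$
This is invariance under inversion for left edges; since inversion is an involution exchanging left and right edges, (8.7) holds for all edges.

**Step 7. Windows.** *We get path independence along a long word.* Let $y_1y_2\cdots$ be a finite or infinite reduced word in $p^{\pm1},q^{\pm1}$. For $j-i\ge N$ the *window* $(i,j)$ is the element $y_{i+1}\cdots y_j\in V$. Raising $j$ by one is right multiplication by $y_{j+1}$, and raising $i$ by one is left multiplication by $y_{i+1}^{-1}$; both are edges. A *monotone* path raises $i$ or $j$ by one in each step, with all windows in the region $j-i\ge N$. In a unit square with corners $(i,j),(i+1,j),(i,j+1),(i+1,j+1)$ the smallest window is $(i+1,j)$; if it has length $\ge N$,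 all four do, and (8.6) at $x=(i+1,j)$ with $d=y_{i+1}$, $e=y_{j+1}$ says that $\theta$ sums to $0$ around the square. In a monotone path we may therefore replace $(i,j)\to(i+1,j)\to(i+1,j+1)$ by $(i,j)\to(i,j+1)\to(i+1,j+1)$ without changing the sum. Repeating this, every monotone path is brought to the form "first raise $j$, then raise $i$". Hence *the sum of $\theta$ along a monotone path depends only on its ends,* and so does that of $\bar\theta$, which differs by $\frac12(\varepsilon(\text{end})-\varepsilon(\text{start}))$.

For $\alpha,\beta\in V$ with $\alpha\beta$ reduced, let $J(\alpha|\beta)$ be the $\theta$-sum along $\alpha\to\cdots\to\alpha\beta\to\cdots\to\beta$ (append the letters of $\beta$, then delete those of $\alpha$), and let $\bar J(\alpha|\beta)=J(\alpha|\beta)+\frac12(\varepsilon(\beta)-\varepsilon(\alpha))$ be the $\bar\theta$-sum.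

**Step 8. First rule.** *Inversion makes $\bar J$ antisymmetric:*
$$\bar J(\beta^{-1}|\alpha^{-1})=-\bar J(\alpha|\beta). \tag{8.8}$$
Inversion carries the path of $\bar J(\alpha|\beta)$ to $\alpha^{-1}\to\cdots\to\beta^{-1}\alpha^{-1}\to\cdots\to\beta^{-1}$, with the same $\bar\theta$-sum by (8.7). This is the reverse of the path of $\bar J(\beta^{-1}|\alpha^{-1})$.

**Step 9. Second rule.** *Here (8.4) enters.* If $g,h\in V$ and $\omega=ghg^{-1}h^{-1}$ is cyclically reduced as written, then
$$\bar J(g|h)+\bar J(h|g^{-1})+\bar J(g^{-1}|h^{-1})+\bar J(h^{-1}|g)=0. \tag{8.9}$$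
The $\varepsilon$-terms cancel around the cycle $g,h,g^{-1},h^{-1}$, so consider $J$. The sum is the $\theta$-sum along a monotone path from the window $(0,|g|_D)$ to $(\Omega,\Omega+|g|_D)$ in $\omega^\infty=ghg^{-1}h^{-1}ghg^{-1}h^{-1}\cdots$, where $\Omega=|\omega|_D$. Let $S(i,j)$ be the $\theta$-sum from $(i,j)$ to $(i+\Omega,j+\Omega)$. If $(i',j')$ is in the region with $i'\ge i$, $j'\ge j$, then going from $(i,j)$ to $(i'+\Omega,j'+\Omega)$ via $(i',j')$ or via $(i+\Omega,j+\Omega)$ gives the same sum. The parts $(i,j)\to(i',j')$ and $(i+\Omega,j+\Omega)\to(i'+\Omega,j'+\Omega)$ agree by periodicity, so $S(i,j)=S(i',j')$. (Monotone paths in the region exist: first raise $j$, then $i$.) Take $(i',j')=(0,k\Omega)$ with $k$ large, and the path $\omega^k\to\cdots\to\omega^{k+1}\to\cdots\to\omega^k$. If $\omega=y_1\cdots y_\Omega$, this path is the walk at $\omega^k$ of $\lambda_{y_\Omega}^{-1}\cdots\lambda_{y_1}^{-1}\rho_{y_\Omega}\cdots\rho_{y_1}$, a word for $\lambda_\omega^{-1}\rho_\omega$. So the sum is $\Theta(\lambda_\omega^{-1}\rho_\omega,\omega^k)=0$ by (8.4).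

**Step 10. A function of two prefixes.** *We make the rules independent of long tails.* For $A,B\in V$ with different first letters, $A^{-1}B$ is reduced; put $\Phi(A,B)=\bar J(A^{-1}|B)$. By (8.8), $\Phi(B,A)=-\Phi(A,B)$. Let $A_0\in V$ be a prefix of $A$. In the word $A^{-1}B$ the monotone path $A^{-1}\to\cdots\to A_0^{-1}\to\cdots\to A_0^{-1}B\to\cdots\to B$ stays in the region, so by path independence
$$\Phi(A,B)=t(A,A_0)+\Phi(A_0,B),$$
where $t(A,A_0)$ is the $\bar\theta$-sum of $A^{-1}\to\cdots\to A_0^{-1}$ and does not depend on $B$. By antisymmetry, $\Phi(A,B)=\Phi(A,B_0)-t(B,B_0)$ for a prefix $B_0\in V$ of $B$. In a cyclic sum $\sum_i\Phi(A_i,A_{i+1})$ each $A_i$ occurs once on the left and once on the right, so *all $A_i$ may be replaced by prefixes in $V$.*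

**Step 11. Four words and a contradiction.** *We find an odd closed walk with winding number $0$.* Choose $x_1,\dots,x_4\in V$ with first letters $p,p^{-1},q,q^{-1}$, for instance $p^N,p^{-N},q^N,q^{-N}$. Let $(x,y,z,w)$ be any ordering of them. Choose
$$g=z\,m\,x^{-1},\qquad h=y\,m'\,w^{-1}$$
reduced as written, with single letters $m,m'\in\{p^{\pm1},q^{\pm1}\}$; for each, at most two of the four letters are excluded. Then $g^{-1},h,g,h^{-1}$ have the prefixes $x,y,z,w$. The word $\omega=ghg^{-1}h^{-1}$ is cyclically reduced as written: at the four junctions we need that the first letters of $x,y$; of $w,x$; of $z,w$; of $y,z$ are different, and they are. Now (8.9) reads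
$$\Phi(g^{-1},h)+\Phi(h,g)+\Phi(g,h^{-1})+\Phi(h^{-1},g^{-1})=0,$$
a cyclic sum, and by Step 10
$$\Phi(x,y)+\Phi(y,z)+\Phi(z,w)+\Phi(w,x)=0. \tag{8.10}$$
Let $T(x,y,z)=\Phi(x,y)+\Phi(y,z)+\Phi(z,x)$. It is alternating. By (8.10) and antisymmetry, $\Phi(x,y)+\Phi(y,z)=\Phi(x,w)+\Phi(w,z)$, so $T(x,y,z)=T(x,w,z)$: the middle argument may be exchanged for the fourth word, for all orderings. Therefore
$$T(x,y,z)=T(x,w,z)=-T(x,z,w)=-T(x,y,w)=T(x,w,y)=T(x,z,y)=-T(x,y,z),$$
so $T(x,y,z)=0$. On the other hand
$$\Phi(x,y)=J(x^{-1}|y)+\tfrac12(\varepsilon(y)-\varepsilon(x^{-1}))=J(x^{-1}|y)+\tfrac12(\varepsilon(x)+\varepsilon(y)),$$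
and $J$ is even, so
$$T(x,y,z)=J(x^{-1}|y)+J(y^{-1}|z)+J(z^{-1}|x)+\varepsilon(x)+\varepsilon(y)+\varepsilon(z)\equiv1\pmod2 .$$
An odd number is not $0$. This contradiction proves the proposition. $\square$

The last formula shows which walk we have found: $T(x,y,z)$ is the winding number of the odd closed walk
$$x^{-1}\to\cdots\to y\to y^{-1}\to\cdots\to z\to z^{-1}\to\cdots\to x\to x^{-1}.$$
Note also where infinitely many centers are used. The words $g,h$ of Step 11 are longer than $N$, which depends on $\chi$, and the centers $h$, $hg^{-1}$, $h^{-1}g^{-1}$, $gh^{-1}g^{-1}$ of Step 5 are built from them. So no finite list of centers is fixed in advance, in accordance with Proposition 7.1.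

## 9. Four colors defeat every set of centers

**Proposition 9.1.** There is $\chi:F\to4$ with $B_c$ finite for every $c\in F$. Hence no subset of $F$ is $k$-centerpole for $k\ge4$, that is, $c_k(F_2)=\infty$ for $k\ge4$.

The second sentence follows from the first by Lemma 2.1 for $k=4$ and Lemma 2.2(c) for larger $k$.

In Section 7 the radius $r$ was adapted to a bound $s$ on $2|c|$. For all $c$ at once, the allowed modification must grow with $|x|$, so the radius must grow too. The direct attempt is to use radius $r_k$ in a $k$-th shell of lengths, with the two sets $V_0,V_1$. It stops at the border of two shells: neighboring words on the two sides of the border use markers of different radii, and their signs are unrelated. (By Proposition 8.1 no repair with three colors is possible.) So we put a strip of lengths around each border, let $V_1$ change its meaning there, and pay with a third set $V_2$ and a fourth color.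

**Step 1. Parameters.** *We fix scales, shells and strips.* For $k\ge1$ put $b_k=100k$, $r_k=10^{3k+6}$, $E_k=E_{r_k}$, $\Lambda_k=\Lambda(r_k)$. The number $m$ in $\Lambda(r)=(m+1)r$ is half the number of reduced words of length $2r$, so it grows with $r$; thus $\Lambda_k$ increases with $k$ and $\Lambda_k\ge100r_k\ge100b_k$. Choose $M_1<M_2<\cdots$ with
$$M_k\ge1000\Lambda_k,\qquad M_{k+1}-M_k\ge100(b_k+b_{k+1}).$$
Let $Y=\{|x|\ge M_1+b_1\}$, partitioned into the shells and strips
$$\mathrm{Sh}_k=\{M_k+b_k\le|x|<M_{k+1}-b_{k+1}\}\ (k\ge1),\qquad I_k=\{M_k-b_k\le|x|<M_k+b_k\}\ (k\ge2).$$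
Let $s(\ell)=k$ for $M_k\le\ell<M_{k+1}$, and for $x,y\in Y$ let $x\approx y$ iff $d_2(x,y)\le\min(s(|x|),s(|y|))$. This is reflexive, symmetric and compatible with inversion.

**Step 2. Five steps do not lead far.** *Lemma 5.1 with $n=3$ asks for chains of at most 5 steps.* Let $u\in I_k\cup\mathrm{Sh}_k$, so $|u|<M_{k+1}-b_{k+1}$. As long as a chain from $u$ stays at lengths $<M_{k+1}$, its steps are $\le k$; and five steps of size $\le k$ lead at most to lengths $<M_{k+1}-100(k+1)+5k<M_{k+1}$. So all steps are $\le k$, the end $u'$ of a chain of at most 5 steps has $d_2(u,u')\le5k$, and $\big||u|-|u'|\big|\le5k$. The strips $I_k$, $I_{k+1}$ consist of $200k$, $200(k+1)$ lengths, and the shells $\mathrm{Sh}_{k-1}$, $\mathrm{Sh}_k$ of at least $99(b_{k-1}+b_k)$, $99(b_k+b_{k+1})$ lengths, all more than $5k$. So such a chain cannot join two different shells or two different strips, and it joins $I_k$ only to $I_k,\mathrm{Sh}_{k-1},\mathrm{Sh}_k$. As $|u|\ge20k+4$, Lemma 6.1 with $\Delta=5k$ applies; in particular the midpoints of $u,u'$ differ by at most $5k$.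

**Step 3. Tiles.** *These are the places far from markers.* Let $B_k(x)$ be the set of points of $\frac12\mathbb Z\cap[\Lambda_k,|x|-\Lambda_k]$ at distance $>r_k/3$ from $E_k(x)$. Its points in one component of the complement of $E_k(x)$, if there are any, form a *tile*; a tile is a set of consecutive points of $\frac12\mathbb Z$. Different tiles of $B_k(x)$ are separated by a marker, so they are at distance $>2r_k/3$.

A tile has diameter $<2r_k$. Suppose $\alpha<\beta$ are in one tile and $\beta-\alpha\ge2r_k$. Then $[\alpha,\beta]$ contains no marker, and all markers are at distance $>r_k/3$ from $\alpha$ and $\beta$. A vertex nearest to $(\alpha+\beta)/2$ lies in $[\alpha,\beta]\subset[\Lambda_k,|x|-\Lambda_k]$, at distance $\ge r_k-\frac12$ from $\alpha$ and $\beta$, so at distance $>r_k-\frac12+r_k/3>r_k$ from $E_k(x)$. This contradicts (E4).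

**Step 4. Clusters.** *In a strip we look at two scales together.* For $x\in I_k$ let $B(x)=B_{k-1}(x)\cup B_k(x)$. Link points of $B(x)$ at distance $\le3b_k$; *clusters* are the classes of the generated equivalence relation. We claim that clusters have diameter $\le3r_k$.

Each tile lies in one cluster, since consecutive points are linked. Two different tiles of $B_{k-1}$ are not directly linked, as $3b_k<2r_{k-1}/3$; nor are two different tiles of $B_k$, as $3b_k<2r_k/3$. So in a cluster, direct links between different tiles join a $B_{k-1}$-tile and a $B_k$-tile. If a cluster contained two different $B_k$-tiles, a shortest chain of directly linked tiles between them would alternate, so some two different $B_k$-tiles would be directly linked to one $B_{k-1}$-tile; their distance would be at most $6b_k+2r_{k-1}<2r_k/3$, a contradiction. So a cluster is a single $B_{k-1}$-tile, or one $B_k$-tile together with $B_{k-1}$-tiles directly linked to it. Its diameter is at most $2r_k+2(3b_k+2r_{k-1})\le3r_k$.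

**Step 5. Locality.** *Near the midpoint, everything is the same for words joined by at most 5 steps.* Let $u\in I_k\cup\mathrm{Sh}_k$ and let $u'$ be joined to $u$ by at most 5 steps. Points within $50r_k$ of $\mu(u)$ are at distance
$$\ge|u|/2-50r_k\ge500\Lambda_k-\tfrac12b_k-50r_k\ge400\Lambda_k$$
from the ends of $u$. By Lemma 6.1, for $j=k$ (and $j=k-1$ if $k\ge2$) the sets $E_j(u),E_j(u')$ with signs agree within $50r_k$ of $\mu(u)$, since $400\Lambda_k\ge\Lambda_j+5k$. Whether a point of $\frac12\mathbb Z$ within $40r_k$ of $\mu(u)$ is in $B_j$ is decided by the markers within $r_j/3\le r_k/3$ of it, the range condition being satisfied for both words. So $B_j(u),B_j(u')$ agree within $40r_k$ of $\mu(u)$.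

If moreover $u,u'\in I_k$, then a point of $B(u)$ within $10r_k$ of $\mu(u)$ has the same cluster for $u$ and for $u'$: each of the two clusters has diameter $\le3r_k$, so it and its links lie within $13r_k$ of $\mu(u)$, where $B(u)$ and $B(u')$ agree.

As in Section 7, by (E4) there are elements of $E_k(u)$ on both sides of $\mu(u)$ within $2r_k+1$.

**Step 6. Three sets, three signs.** *We define the cover for Lemma 5.1.*

* $V_0$: all $x\in\mathrm{Sh}_k$ with $\mu(x)\notin B_k(x)$. Then some element of $E_k(x)$ is within $r_k/3$ of $\mu(x)$; $o_0(x)$ is the sign of any such element.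
* $V_1$, part (a): all $x\in\mathrm{Sh}_k$ with $\mu(x)\in B_k(x)$; $o_1(x)=+1$ iff the subword between the two elements of $E_k(x)$ adjacent to $\mu(x)$ is in $\mathrm{Pos}$.
* $V_1$, part (b): all $x\in I_k$ with $\mathrm{dist}(\mu(x),B(x))>b_k$; $o_1(x)$ is the sign of any element of $E_{k-1}(x)$ within $r_{k-1}/3$ of $\mu(x)$. It exists, because $\mu(x)\notin B_{k-1}(x)$.
* $V_2$: all $x\in I_k$ with $\mathrm{dist}(\mu(x),B(x))\le b_k$. The points of $B(x)$ within $b_k$ of $\mu(x)$ are at mutual distance $\le2b_k$, so they lie in one cluster; let $[\alpha,\beta]$ be its hull. Put $o_2(x)=+1$ iff the subword between the vertices $\lceil\alpha\rceil-1$ and $\lfloor\beta\rfloor+1$ is in $\mathrm{Pos}$. It is nonempty, as $\lceil\alpha\rceil-1<\alpha\le\beta<\lfloor\beta\rfloor+1$.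

The signs are well defined by (E3). Clearly $V_0\cup V_1\cup V_2=Y$. By (E2), inversion preserves midpoints, markers, the sets $B_k$ and clusters (under $n\mapsto L-n$, where $L=|x|$), reverses the signs of markers and inverts the subwords; for $V_2$ note $\lceil L-\beta\rceil-1=L-(\lfloor\beta\rfloor+1)$, and similarly $\lfloor L-\alpha\rfloor+1=L-(\lceil\alpha\rceil-1)$. So $V_i^{-1}=V_i$ and $o_i(x^{-1})=-o_i(x)$.

**Step 7. The signs survive five steps.** *Let $u,u'\in V_i$ be joined by at most 5 steps; we use Steps 2 and 5.*

* $i=0$. Both lie in the same shell $\mathrm{Sh}_k$. The markers used are at distance $\le2r_k/3+5k\le r_k$, so their signs agree by (E3).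
* $i=1$, both of type (a). They lie in the same shell $\mathrm{Sh}_k$. A marker between the midpoints would be within $5k\le r_k/3$ of $\mu(u)$, against $\mu(u)\in B_k(u)$. So the gaps coincide, and $o_1(u)=o_1(u')$.
* $i=1$, both of type (b). They lie in the same strip $I_k$. The elements of $E_{k-1}$ used are at distance $\le2r_{k-1}/3+5k\le r_{k-1}$, so their signs agree by (E3).
* $i=1$, mixed. Let $u\in I_k$ be of type (b) and $u'\in\mathrm{Sh}_j$ of type (a); then $j\in\{k-1,k\}$ and $\mu(u')\in B_j(u')$. By locality $\mu(u')\in B_j(u)\subset B(u)$. So $\mathrm{dist}(\mu(u),B(u))\le5k<b_k$, against type (b). This case does not occur.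
* $i=2$. Both lie in the same strip $I_k$. A point of $B(u)$ within $b_k$ of $\mu(u)$ and a point of $B(u')$ within $b_k$ of $\mu(u')$ both belong to $B(u)$ and to $B(u')$ by locality. Their distance is $\le2b_k+5k\le3b_k$, so they are in the same cluster, and this cluster is the same for $u$ and $u'$. So the hulls and the subwords coincide, and $o_2(u)=o_2(u')$.

**Step 8. Conclusion.** *We apply Lemma 5.1 and check every $c$.* With $n=3$ it gives $\chi:Y\to4$ with $\chi(x)\ne\chi(y)$ whenever $y\approx x^{-1}$; extend $\chi$ arbitrarily to $F$. Let $c\in F$. As $s(\ell)\to\infty$ and $\big||s_c(x)|-|x|\big|\le2|c|$, for almost all $x$ we have $x,s_c(x)\in Y$ and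
$$d_2(s_c(x),x^{-1})\le2|c|\le\min\big(s(|x|),s(|s_c(x)|)\big),$$
that is, $s_c(x)\approx x^{-1}$, so $\chi(s_c(x))\ne\chi(x)$. Thus every $B_c$ is finite. $\square$

Lemma 2.2(f), Propositions 3.1, 4.1, 7.1, 8.1 and 9.1 give the values of $c_k(F_2)$ in Theorem 1, and Lemma 2.2(e) carries them over to $F_n$ for $2\le n\le\omega$. $\square$
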